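\title{A sum of $L$-values over semisimple conjugacy classes and its behavior under base change}

\begin{abstract}
Let $G$ be a simply connected almost simple split group over $\mathbb{F}_q$, let $X$ be a smooth projective curve over $\mathbb{F}_q$, and let $S$ be a finite set of at least two closed points of $X$. To each semisimple class $[\gamma]$ of $G(\mathbb{F}_{q^m})$ one attaches an $L$-value $L_S(M_{G_\gamma})$ of the motive of the centralizer of $\gamma$. We prove the conjecture that the sum of these values, as a function of $m$, is an integral combination of $m$-th powers of complex numbers. We prove a weighted version for every connected reductive group, and in the original setting we bound the powers of $q$ that occur and determine the leading term. The sum is controlled by rational functions of $x=q^m$. An inner product with the Steinberg character shows that they are polynomials, and a character-theoretic count of semisimple classes shows that their expansions at $x=0$ are integral.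
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $\mathbb{F}_q$ be a finite field of characteristic $p$ and let $\mathrm{Fr}_q$ be the geometric Frobenius.

We first recall the motive of a connected reductive group $H$ over $\mathbb{F}_q$. Choose a maximal torus $T\subset H$ defined over $\mathbb{F}_q$, with character group $X^*(T)$ and Weyl group $W_H$, and put $V=X^*(T)\otimes\mathbb{Q}$. By Chevalley's theorem the algebra $\operatorname{Sym}(V)^{W_H}$ is a polynomial algebra on $r=\dim T$ homogeneous generators. Let $I$ be its ideal of elements without constant term and let $V_{H,d}=(I/I^2)_d$; this is the space spanned by the generators of degree $d$. The Galois group of $\mathbb{F}_q$ acts on $X^*(T)$ through a finite quotient and normalizes $W_H$, so each $V_{H,d}$ is an Artin representation; it does not depend on $T$ (Section~\ref{sec:tori}). The \emph{Gross motive} of $H$ is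
\[
M_H=\bigoplus_{d\ge1}V_{H,d}(1-d).
\]
The Tate twist $(1-d)$ means that $\mathrm{Fr}_q$ acts on the $d$-th summand as $q^{d-1}$ times its action on $V_{H,d}$. The motive records the order of $H(\mathbb{F}_q)$: up to sign, $\det(1-q\,\mathrm{Fr}_q\mid M_H)$ is the prime-to-$p$ part of $|H(\mathbb{F}_q)|$ (Lemma~\ref{lem:order}). For $H=\mathbb{G}_m$ there is one generator, of degree $1$, and the determinant is $1-q$; for $H=\mathrm{SL}_2$ there is one generator, of degree $2$, and the determinant is $1-q^2$.

Let $X$ be a smooth projective curve over $\mathbb{F}_q$ and let $S$ be a finite set of closed points of $X$ (places of its function field) with $\#S\ge2$. Fix a prime $\ell\nmid q$. Let $J_X$ be the multiset of eigenvalues of $\mathrm{Fr}_q$ on $H^1(X)=H^1(X\otimes\overline{\mathbb{F}}_q,\mathbb{Q}_\ell)$, viewed in $\mathbb{C}$; they have absolute value $q^{1/2}$. Let $J_S$ be the multiset of eigenvalues of $\mathrm{Fr}_q$ on the permutation representation $H^0(S)$ on the geometric points of $S$; it consists of all $(\deg v)$-th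 roots of unity for each $v\in S$. Since $\#S\ge2$, the number $1$ occurs at least twice in $J_S$, and we let
\[
J=J_X\cup J_S-\{1,1\}
\]
be the multiset union with two copies of $1$ removed. For a motive $M=M_H$ put
\begin{equation}\label{eq:LS}
L_S(M)=\frac{\det(1-\mathrm{Fr}_q\mid M)}{\det(1-q\,\mathrm{Fr}_q\mid M)}\prod_{\alpha\in J}\det(1-\alpha\,\mathrm{Fr}_q\mid M).
\end{equation}
The denominator is nonzero because the eigenvalues of $q\,\mathrm{Fr}_q$ on $M$ have absolute value at least $q$. This number is a value of an $L$-function of the open curve $X-S$. Indeed, if $X$ is geometrically connected, removing the Euler factors at $S$ multiplies the zeta function of $X$ by $\prod_{v\in S}(1-t^{\deg v})=\prod_{\alpha\in J_S}(1-\alpha t)$, so that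
\[
Z(X-S,t)=\frac{\prod_{\alpha\in J_X\cup J_S}(1-\alpha t)}{(1-t)(1-qt)}=\frac{1-t}{1-qt}\prod_{\alpha\in J}(1-\alpha t),
\]
and $L_S(M)$ is the product of the values $Z(X-S,\lambda)$ over the eigenvalues $\lambda$ of $\mathrm{Fr}_q$ on $M$. The cancellation of $1-t$ is made before evaluating, since $\lambda=1$ does occur, for instance for $H=\mathbb{G}_m$.

Now let $G$ be a simply connected almost simple split group over $\mathbb{F}_q$. For semisimple $\gamma\in G(\mathbb{F}_q)$ the centralizer $G_\gamma$ is reductive, and it is connected because $G$ is simply connected, so it has a motive $M_{G_\gamma}$. For $m\ge1$ let $X_m=X\otimes\mathbb{F}_{q^m}$ and let $S_m$ be the set of closed points of $X_m$ over $S$; again $\#S_m\ge2$. Define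
\[
\mathcal{L}(G,m)=\sum_{[\gamma]}L_{S_m}(M_{G_\gamma}),
\]
where the sum runs over the semisimple conjugacy classes of $G(\mathbb{F}_{q^m})$ and each term is \eqref{eq:LS} with $q,X,S$ replaced by $q^m,X_m,S_m$.

A function $f\colon\mathbb{Z}_{\ge1}\to\mathbb{C}$ is of \emph{Lefschetz type} if $f(m)=\sum_i n_i\mu_i^m$ for finitely many integers $n_i$ and complex numbers $\mu_i$. The model is $m\mapsto\#Y(\mathbb{F}_{q^m})$ for a variety $Y$ over $\mathbb{F}_q$, by the Lefschetz trace formula. Sums and products of such functions are again of Lefschetz type. The functions $m\mapsto\mu^m$ with distinct $\mu\neq0$ are linearly independent (Vandermonde), so the condition is stronger than integrality of the values: for odd $q$ the function $\frac12q^m-\frac12$ has integer values and is not of Lefschetz type.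

The conjecture posed in \cite{Fukayama} is that $m\mapsto\mathcal{L}(G,m)$ is of Lefschetz type. Two features of the definition stand in the way. Each term has the denominator $\pm|G_\gamma(\mathbb{F}_{q^m})|_{p'}$, and the number of classes with a given type of centralizer is typically an expression such as $\frac12(q^m-3)$. For $\mathrm{SL}_2$ a computation by hand (Section~\ref{sec:SL2}) shows that both kinds of denominators cancel in the full sum, which suggests a positive answer.

\subsection*{Results}

\begin{theorem}\label{thm:A}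
For $G$, $X$ and $S$ as above, the function $m\mapsto\mathcal{L}(G,m)$ is of Lefschetz type.
\end{theorem}

The curve enters only through the multiset $J$, and the arithmetic of $J$ plays no role. Let now $G$ be any connected reductive group over $\mathbb{F}_q$, of rank $r$, with Frobenius endomorphism $F$, so that $G(\mathbb{F}_{q^m})=G^{F^m}$. For semisimple $s\in G^{F^m}$ let $G_s=C_G(s)^0$ and $\pi_0(s)=C_G(s)/G_s$, let $M_s$ be the motive of $G_s$ over $\mathbb{F}_{q^m}$, and put
\[
P_s(a)=\det(1-a\,\mathrm{Fr}_{q^m}\mid M_s).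
\]
For $\nu\ge0$ and $\boldsymbol{\alpha}=(\alpha_1,\dots,\alpha_\nu)\in\mathbb{C}^\nu$ define
\[
f_{\boldsymbol{\alpha}}(m)=\sum_{[s]}\frac{1}{|\pi_0(s)^{F^m}|}\cdot\frac{P_s(\alpha_1^m)\cdots P_s(\alpha_\nu^m)}{P_s(q^m)},
\]
the sum running over the $G^{F^m}$-classes of semisimple elements $s\in G^{F^m}$.

\begin{theorem}\label{thm:B}
For every connected reductive group $G$ over $\mathbb{F}_q$ and every $\boldsymbol{\alpha}\in\mathbb{C}^\nu$, the function $f_{\boldsymbol{\alpha}}$ is of Lefschetz type. More precisely,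
\[
f_{\boldsymbol{\alpha}}(m)=\sum_{\eta,k,\mathbf{i}}b_{\eta,k,\mathbf{i}}\,\bigl(\eta\,q^k\alpha_1^{i_1}\cdots\alpha_\nu^{i_\nu}\bigr)^m ,
\]
a finite sum in which $b_{\eta,k,\mathbf{i}}\in\mathbb{Z}$, the $\eta$ are roots of unity, $k\ge0$ and $0\le i_j\le r$. The integers $b_{\eta,k,\mathbf{i}}$ depend only on $G$ and $\nu$, not on the numbers $\alpha_j$.
\end{theorem}

In the setting of the conjecture one can say more. Put $\deg S=\sum_{v\in S}\deg v$.

\begin{theorem}\label{thm:C}
Let $G$, $X$, $S$ be as in Theorem~\ref{thm:A}, with $G$ of rank $r$ having $N$ positive roots, and with $X$ geometrically connected of genus $g$. Put $n=|J|=2g-2+\deg S\ge0$.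
\begin{enumerate}
\item If $n=0$, that is, if $g=0$ and $S$ consists of two rational points, then $\mathcal{L}(G,m)=1$ for all $m$.
\item If $n\ge1$, then $\mathcal{L}(G,m)$ is an integral combination of $m$-th powers of numbers $\eta\,q^k\prod_{\alpha\in J}\alpha^{i_\alpha}$ with $\eta$ a root of unity, $0\le i_\alpha\le r$ and $0\le k\le nN-r$.
\item If $n\ge2$, then as $m\to\infty$
\[
\mathcal{L}(G,m)\sim(-1)^{r\deg S+mr(\deg S-\#S)}\;|Z(G)(\mathbb{F}_{q^m})|\;q^{m((2g-2+\deg S)N+(g-1)r)} .
\]
In particular the bound on $k$ in (2) is then attained: some term with $k=nN-r$ has nonzero coefficient.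
\end{enumerate}
\end{theorem}

\subsection*{The method}

Expanding the numerators in the $\alpha_j$ reduces Theorem~\ref{thm:B} to coefficients $c_{\mathbf{i}}(m)$ that depend only on $G$ (Section~\ref{sec:SL2}). These are computed in two independent ways. First, $c_{\mathbf{i}}(m)$ is an inner product of the Steinberg character of $G^{F^m}$ with a rational combination of products of Deligne--Lusztig characters, so its denominator is bounded independently of $m$ (Section~\ref{sec:St}). Second, sorting semisimple elements by the root system of their centralizer gives $c_{\mathbf{i}}(m)=C_\rho(q^m)$ for a rational function $C_\rho$ depending only on the residue class $\rho$ of $m$ modulo a fixed integer, and built from characters of a finite group containing the Weyl group (Section~\ref{sec:param}). Bounded denominators, used as $x=q^m\to\infty$, force $C_\rho$ to be a polynomial; the characters, used in the expansion at $x=0$, make its coefficients integral combinations of powers of roots of unity (Section~\ref{sec:proof}). Theorem~\ref{thm:C}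 is proved in Section~\ref{sec:sharp}.

\section{The coefficients $c_{\mathbf{i}}(m)$ and the case of $\mathrm{SL}_2$}\label{sec:SL2}

\subsection*{Reduction}

For semisimple $s\in G^{F^m}$ put $\sigma_i(s)=\operatorname{Tr}(\mathrm{Fr}_{q^m}\mid\bigwedge^iM_s)$. Since $G_s$ has rank $r$, we have $P_s(a)=\sum_{i=0}^r(-a)^i\sigma_i(s)$. For $\mathbf{i}=(i_1,\dots,i_\nu)\in\{0,\dots,r\}^\nu$ define
\[
c_{\mathbf{i}}(m)=\sum_{[s]}\frac{1}{|\pi_0(s)^{F^m}|}\cdot\frac{\sigma_{i_1}(s)\cdots\sigma_{i_\nu}(s)}{P_s(q^m)} .
\]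
Multiplying out the numerator of $f_{\boldsymbol{\alpha}}$ gives
\begin{equation}\label{eq:expand}
f_{\boldsymbol{\alpha}}(m)=\sum_{\mathbf{i}}(-1)^{i_1+\dots+i_\nu}\bigl(\alpha_1^{i_1}\cdots\alpha_\nu^{i_\nu}\bigr)^m c_{\mathbf{i}}(m).
\end{equation}

\begin{proposition}\label{prop:key}
For each $\mathbf{i}$ one has $c_{\mathbf{i}}(m)=\sum_{\eta,k}b_{\eta,k}(\eta q^k)^m$ for all $m\ge1$, a finite sum with $b_{\eta,k}\in\mathbb{Z}$, the $\eta$ roots of unity and $k\ge0$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} from Proposition~\ref{prop:key}]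
Theorem~\ref{thm:B} follows by inserting the proposition into \eqref{eq:expand}; the function $c_{\mathbf{i}}$ does not involve the $\alpha_j$. In the setting of Theorem~\ref{thm:A} centralizers of semisimple elements are connected, so all weights $1/|\pi_0(s)^{F^m}|$ equal $1$. The pairs $(X_m,S_m)$ and $(X,S)$ become the same over $\overline{\mathbb{F}}_q$, and $\mathrm{Fr}_{q^m}=\mathrm{Fr}_q^m$, so the eigenvalues for $(X_m,S_m)$ are the $m$-th powers of the elements of $J_X\cup J_S=J\cup\{1,1\}$. Removing two copies of $1=1^m$ leaves the $m$-th powers of the elements of $J$. Hence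
\begin{equation}\label{eq:Lf}
\mathcal{L}(G,m)=f_{\boldsymbol{\alpha}}(m),\qquad\boldsymbol{\alpha}=(1,\alpha_1,\dots,\alpha_n),\quad J=\{\alpha_1,\dots,\alpha_n\},
\end{equation}
where the entry $1$ produces the factor $\det(1-\mathrm{Fr}\mid M)$ of \eqref{eq:LS}.
\end{proof}

So simple connectedness serves only to remove the weights, and the condition $\#S\ge2$ serves only to define $J$. That $G$ is split and almost simple is used only in Theorem~\ref{thm:C}.

\subsection*{The group $\mathrm{SL}_2$}

Let $G=\mathrm{SL}_2$, $Q=q^m$, and let $z=\gcd(2,q-1)$ be the order of the center of $\mathrm{SL}_2(\mathbb{F}_Q)$. A noncentral semisimple class is determined by its pair of eigenvalues $\{t,t^{-1}\}$ with $t\ne t^{-1}$ (conjugacy under $\mathrm{GL}_2(\mathbb{F}_Q)$ implies conjugacy under $\mathrm{SL}_2(\mathbb{F}_Q)$, because the determinant is surjective on the centralizer). Either $t^{Q-1}=1$ and the centralizer is a split torus, or $t^{Q+1}=1$ and it is a nonsplit torus. For a torus the Weyl group is trivial and the motive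 is $X^*(T)\otimes\mathbb{Q}$, on which Frobenius acts by $+1$ or $-1$.
\begin{center}
\begin{tabular}{lccc}
centralizer & number of classes & $\sigma_1(s)$ & $P_s(Q)$\\ \hline
$\mathrm{SL}_2$ & $z$ & $Q$ & $1-Q^2$\\
split torus & $(Q-1-z)/2$ & $1$ & $1-Q$\\
nonsplit torus & $(Q+1-z)/2$ & $-1$ & $1+Q$
\end{tabular}
\end{center}
Here $r=1$ and $\sigma_0=1$, so $c_{\mathbf{i}}(m)$ depends only on the number $k$ of indices equal to $1$. Writing $y=\pm1$ for the action of Frobenius on the characters of the two tori, we get $c_{\mathbf{i}}(m)=C^{(k)}(Q)$ with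
\begin{equation}\label{eq:SL2C}
C^{(k)}(x)=\frac{z\,x^k}{1-x^2}+\frac12\sum_{y=\pm1}(x-y-z)\frac{y^k}{1-xy}.
\end{equation}
Both obstacles are visible: poles at $x=\pm1$ and the factor $\frac12$.

\emph{The poles.} The Steinberg character $\mathrm{St}$ of $\mathrm{SL}_2(\mathbb{F}_Q)$ vanishes off the semisimple elements and takes the values $Q,1,-1$ on the three kinds of classes (by \eqref{eq:St} below). These are the values of $\sigma_1$. The centralizers have orders $Q(Q^2-1)$, $Q-1$, $Q+1$, so $\mathrm{St}(s)/|G_s(\mathbb{F}_Q)|=-1/P_s(Q)$ in each case, and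
\[
C^{(k)}(Q)=-\langle\mathrm{St}^{k},\mathrm{St}\rangle\in\mathbb{Z}.
\]
A rational function with rational coefficients that takes integer values at all $Q=q^m$ is a polynomial (Lemma~\ref{lem:poly}). Thus the poles cancel, and we know this without computing a residue.

\emph{The factor $\frac12$.} Expand \eqref{eq:SL2C} at $x=0$. The coefficient of each power of $x$ in the second term is an integral combination of averages $\frac12\sum_{y=\pm1}y^j$. Such an average is the multiplicity of the trivial character in a character of the Weyl group $\{\pm1\}$, so it is an integer: it is $1$ for even $j$ and $0$ for odd $j$. Explicitly, $x-y=-y(1-xy)$ and $\frac12\sum_yy^k(1-xy)^{-1}=\sum_{j\ge0,\;j\equiv k\,(2)}x^j$, while $x^k/(1-x^2)$ is the same series restricted to $j\ge k$. Hence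
\[
C^{(k)}(x)=-\frac{1-(-1)^k}{2}-z\sum_{0\le j<k,\ j\equiv k\ (2)}x^j .
\]
Neither argument suffices alone: integer values allow the polynomial $\frac12(x-1)$ when $q$ is odd, and an integral expansion allows $1/(1-x^2)$. Together they prove Proposition~\ref{prop:key} for $\mathrm{SL}_2$, and the general proof has exactly these two halves.

By \eqref{eq:expand} and \eqref{eq:Lf}, the coefficient in $\mathcal{L}(\mathrm{SL}_2,m)$ of the $i$-th elementary symmetric polynomial $\mathrm{e}_i$ in $\alpha_1^m,\dots,\alpha_n^m$ is $(-1)^i(C^{(i)}(Q)-C^{(i+1)}(Q))$. This gives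
\begin{equation}\label{eq:LSL2}
\mathcal{L}(\mathrm{SL}_2,m)=\sum_{i=0}^n\Bigl(1-z\sum_{j=0}^{i-1}(-Q)^j\Bigr)\mathrm{e}_i(\alpha_1^m,\dots,\alpha_n^m).
\end{equation}
For $n=0$ the value is $1$, and for $n\ge1$ the highest power of $Q$ is at most $n-1=nN-r$, in agreement with Theorem~\ref{thm:C}.

\begin{remark}[the weights are needed]\label{rem:PGL2}
Let $G=\mathrm{PGL}_2$ with $q$ odd and $\boldsymbol{\alpha}=(1)$. The identity contributes $(1-Q)/(1-Q^2)=1/(1+Q)$. Classes with $G_s$ a split torus contribute $0$ because $P_s(1)=0$. The nonsplit torus of $\mathrm{PGL}_2(\mathbb{F}_Q)$ is cyclic of order $Q+1$; its nontrivial elements modulo inversion give $(Q-1)/2$ classes with connected centralizer and one class of involutions with $|\pi_0(s)^{F^m}|=2$, and $P_s(1)/P_s(Q)=2/(1+Q)$ for all of them. The weighted sum is $\frac1{1+Q}+\frac Q2\cdot\frac2{1+Q}=1$. The unweighted sum is $1+\frac1{1+Q}$, and this is not of Lefschetz type: for a function $f$ of Lefschetz type the series $\sum_mf(m)t^m$ is rational, whereas $\sum_{m\ge1}t^m/(1+q^m)=\sum_{j\ge1}(-1)^{j-1}q^{-j}t/(1-q^{-j}t)$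 has a pole at every $t=q^j$.
\end{remark}

\section{Maximal tori, invariants and group orders}\label{sec:tori}

In this section and the next, $m$ is fixed, $Q=q^m$, and $F$ stands for $F^m$. Algebraic groups are identified with their $\overline{\mathbb{F}}_q$-points. We write $n=n_pn_{p'}$ for the $p$-part and the prime-to-$p$ part of an integer. Let $H$ be a connected reductive group over $\mathbb{F}_Q$ of rank $r$; it will be $G$ or some $G_s$. The goal is to express $P_H(a)=\det(1-a\,\mathrm{Fr}_Q\mid M_H)$ through the maximal tori of $H$, because Deligne--Lusztig characters are built from tori.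

We use Lang's theorem: for a connected group $K$ over $\mathbb{F}_Q$ the map $g\mapsto g^{-1}F(g)$ is surjective on $K$. A consequence is that $(K'/K)^F=K'^F/K^F$ when $K$ is a connected $F$-stable normal subgroup of $K'$.

\subsection*{Orders of tori}

The following lemma will be applied to maximal tori here and to identity components of certain subgroups of tori in Section~\ref{sec:param}.

\begin{lemma}\label{lem:lattice}
Let $L$ be a lattice, $y$ an automorphism of $L$ of finite order, $A=\operatorname{Hom}(L,\overline{\mathbb{F}}_q^\times)$, and $\tau$ the endomorphism $a\mapsto a\circ(Qy)$ of $A$. Then $a\mapsto\tau(a)a^{-1}$ is surjective on $A$, and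
\[
|A^\tau|=\det(Q-y^{-1}\mid L)=(-1)^{\dim L_{\mathbb{Q}}^y}\det(1-Qy\mid L).
\]
\end{lemma}

\begin{proof}
The eigenvalues $\lambda$ of $y$ are roots of unity, and the nonreal ones occur in conjugate pairs. In $\det(1-Qy)=\prod(1-Q\lambda)$ a conjugate pair and the eigenvalue $-1$ give positive factors and the eigenvalue $1$ gives a negative factor; in $\det(Q-y^{-1})=\prod(Q-\lambda^{-1})$ all of these are positive. As $|1-Q\lambda|=|Q-\lambda^{-1}|$, the second equality holds, and both sides equal $|\det(Qy-1)|\neq0$. So $Qy-1$ is injective on $L$ with finite cokernel $K$ of order $|\det(Qy-1)|$, which is prime to $p$ since $\det(1-Qy)\equiv1\bmod p$. The group $\overline{\mathbb{F}}_q^\times$ is divisible, so $\operatorname{Hom}(-,\overline{\mathbb{F}}_q^\times)$ is exact. Applied to $0\to L\to L\to K\to0$, it shows that $a\mapsto a\circ(Qy-1)=\tau(a)a^{-1}$ is surjective with kernel $\operatorname{Hom}(K,\overline{\mathbb{F}}_q^\times)$, which has order $|K|$ because $p\nmid|K|$.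
\end{proof}

For an $F$-stable torus $T$ the map $F^*\chi=\chi\circ F$ on $X^*(T)$ has the form $F^*=Q\varphi_T$ with $\varphi_T$ an automorphism of finite order. The $\mathbb{F}_Q$-rank of $T$, the dimension of its largest split subtorus, is $\dim X^*(T)_{\mathbb{Q}}^{\varphi_T}$, and the $\mathbb{F}_Q$-rank of $H$ is the maximum of the $\mathbb{F}_Q$-ranks of its $F$-stable maximal tori. Put $\varepsilon_T,\varepsilon_H=(-1)^{\mathbb{F}_Q\text{-rank}}$. Under $T=\operatorname{Hom}(X^*(T),\overline{\mathbb{F}}_q^\times)$ the map $F$ is the map $\tau$ of the lemma for $y=\varphi_T$, so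
\begin{equation}\label{eq:torus}
\varepsilon_T|T^F|=\det(1-Q\varphi_T).
\end{equation}

\subsection*{Types of maximal tori}

Fix an $F$-stable maximal torus $T_1$ of $H$, put $W_H=N_H(T_1)/T_1$, $V=X^*(T_1)_{\mathbb{Q}}$, and let $W_H$ act by $(w\chi)(t)=\chi(\dot w^{-1}t\dot w)$, where $\dot w$ represents $w$. For $w\in W_H$ choose $g$ with $g^{-1}F(g)=\dot w$ by Lang's theorem; then $T_w=gT_1g^{-1}$ is an $F$-stable maximal torus, said to be of type $w$. From $F(gtg^{-1})=g\,\dot wF(t)\dot w^{-1}g^{-1}$ we see that conjugation by $g$ transports $F$ on $T_w$ to $\operatorname{Ad}(\dot w)\circ F$ on $T_1$, hence $\varphi_{T_w}$ to $\varphi_{T_1}w^{-1}$. As $\varphi_{T_1}$ normalizes $W_H$, these operators run once through the coset $W_H\varphi_{T_1}$ when $w$ runs through $W_H$.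

\begin{lemma}\label{lem:avg}
Let $u$ be a function on the set of $F$-stable maximal tori of $H$ that is invariant under $H^F$-conjugation. Then
\[
\frac1{|W_H|}\sum_{w\in W_H}u(T_w)=\frac1{|H^F|}\sum_T|T^F|\,u(T).
\]
In particular $\sum_T|T^F|=|H^F|$.
\end{lemma}

\begin{proof}
By \cite[\S3.3]{Carter}, $w\mapsto T_w$ induces a bijection from the $F$-conjugacy classes of $W_H$ to the $H^F$-classes of $F$-stable maximal tori, and the $F$-centralizer of $w$ has order $|N_H(T_w)^F/T_w^F|$. So the $F$-conjugacy class of $w$ has $|W_H|\,|T_w^F|/|N_H(T_w)^F|$ elements, while the $H^F$-class of $T_w$ has $|H^F|/|N_H(T_w)^F|$ elements. Both sides therefore equal $\sum u(T)|T^F|/|N_H(T)^F|$, summed over the classes of tori.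
\end{proof}

\subsection*{The motive}

The Frobenius element acts on $X^*(T_1)$ by $\varphi_{T_1}$ or $\varphi_{T_1}^{-1}$, according to conventions. The space $V_{H,d}$ is a rational representation of the finite cyclic group generated by $\varphi_{T_1}$, so the multiset of eigenvalues of $\varphi_{T_1}$ on it is stable under complex conjugation, which is inversion. Hence the exponent $\pm1$, and likewise the replacement of $V$ by its dual, does not affect any trace or determinant below. Replacing $T_1$ by $T_w$ replaces $\varphi_{T_1}$ by $\varphi_{T_1}w^{-1}$, which acts in the same way on invariants; so the choice of $T_1$ does not matter either. Let $\lambda_1,\dots,\lambda_r$ be the eigenvalues of $\varphi_{T_1}$ on $\bigoplus_dV_{H,d}$, in degrees $d_1,\dots,d_r$. Then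
\[
P_H(a)=\prod_{i=1}^r(1-a\lambda_iQ^{d_i-1}),\qquad P_H(Q)=\prod_{i=1}^r(1-\lambda_iQ^{d_i}).
\]
The link between these products and the tori $T_w$ is a twisted form of Solomon's formula.

\begin{lemma}\label{lem:solomon}
As rational functions of $x$, with $a$ a parameter,
\[
\frac1{|W_H|}\sum_{y\in W_H\varphi_{T_1}}\frac{\det(1-ay\mid V)}{\det(1-xy\mid V)}=\prod_{i=1}^r\frac{1-a\lambda_ix^{d_i-1}}{1-\lambda_ix^{d_i}} .
\]
\end{lemma}

\begin{proof}
Write $\varphi=\varphi_{T_1}$. Let $U'$ be a representation of the finite group generated by $W_H$ and $\varphi$. The operator $|W_H|^{-1}\sum_ww$ is a projector onto $U'^{W_H}$ that commutes with $\varphi$, so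
\begin{equation}\label{eq:coset}
\frac1{|W_H|}\sum_{y\in W_H\varphi}\operatorname{Tr}(y\mid U')=\operatorname{Tr}(\varphi\mid U'^{W_H}).
\end{equation}
Since $\det(1-ay)=\sum_i(-a)^i\operatorname{Tr}(y\mid\bigwedge^iV)$ and $\det(1-xy)^{-1}=\sum_jx^j\operatorname{Tr}(y\mid\operatorname{Sym}^jV)$, the left side of the lemma has the expansion
\[
\sum_{i,j}(-a)^ix^j\operatorname{Tr}\bigl(\varphi\mid(\operatorname{Sym}^jV\otimes\textstyle\bigwedge^iV)^{W_H}\bigr).
\]
By Maschke's theorem there is a $\varphi$-stable graded subspace $U\subset I$ mapping isomorphically onto $I/I^2$, and $\operatorname{Sym}(V)^{W_H}=\operatorname{Sym}(U)$ by Chevalley's theorem. Let $d\colon\operatorname{Sym}^jV\to\operatorname{Sym}^{j-1}V\otimes V$ be the differential, which is $\mathrm{GL}(V)$-equivariant. Solomon's theorem \cite{Solomon} states that $(\operatorname{Sym}V\otimes\bigwedge V)^{W_H}=\operatorname{Sym}(U)\otimes\bigwedge(dU)$. Over $\mathbb{C}$ choose a basis $u_1,\dots,u_r$ of $U$ with $u_i$ of degree $d_i$ and $\varphi u_i=\lambda_iu_i$.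 The powers of $u_i$ contribute the factor $(1-\lambda_ix^{d_i})^{-1}$ to the generating series, and $du_i\in\operatorname{Sym}^{d_i-1}V\otimes V$ contributes the factor $1-a\lambda_ix^{d_i-1}$.
\end{proof}

\begin{lemma}\label{lem:order}
$P_H(Q)=\varepsilon_H|H^F|_{p'}$.
\end{lemma}

\begin{proof}
Steinberg's order formula gives $|H^F|_{p'}=\prod_i(Q^{d_i}-\lambda_i)$. The multiset of pairs $(\lambda_i,d_i)$ is stable under $\lambda\mapsto\lambda^{-1}$, so
\[
P_H(Q)=\prod_i(-\lambda_i)(Q^{d_i}-\lambda_i^{-1})=|H^F|_{p'}\prod_i(-\lambda_i).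
\]
In $\prod(-\lambda_i)$ conjugate pairs and $\lambda_i=-1$ contribute $1$, so the product is $(-1)^{\#\{i:\lambda_i=1\}}$. It remains to identify this exponent with the $\mathbb{F}_Q$-rank. Take $a=0$ in Lemma~\ref{lem:solomon}. The right side has a pole at $x=1$ of order $\#\{i:\lambda_i=1\}$. On the left, the term $\det(1-xy)^{-1}$ is positive for $0\le x<1$, because $y$ is a real operator of finite order, and has a pole of order $\dim V^y$ at $x=1$. No cancellation occurs among positive terms, so the order of the pole is $\max_y\dim V^y$, the largest $\mathbb{F}_Q$-rank of a torus $T_w$, which is the $\mathbb{F}_Q$-rank of $H$.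
\end{proof}

\section{An inner product with the Steinberg character}\label{sec:St}

A sum over classes with denominators $|C_G(s)^F|$ is an average over the finite group $G^F$. The sum $c_{\mathbf{i}}(m)$ differs from this in three ways: it runs over semisimple classes only, its denominators lack the $p$-part, and they carry the sign $\varepsilon_{G_s}$. The Steinberg character accounts for all three. By Steinberg's theorem \cite[Ch.~6]{Carter}, $\mathrm{St}$ is a character of $G^F$ that vanishes on elements that are not semisimple and satisfies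
\begin{equation}\label{eq:St}
\mathrm{St}(s)=\varepsilon_G\varepsilon_{G_s}|G_s^F|_p\qquad(s\in G^F\text{ semisimple}).
\end{equation}
What remains is to extend the numerators $\sigma_i(s)$ to class functions on $G^F$ that are virtual characters, meaning integral combinations of characters, up to a bounded denominator. For $\mathrm{SL}_2$ the extension of $\sigma_1$ was $\mathrm{St}$ itself. In general we use the Deligne--Lusztig virtual characters $R_T(1)$ of $G^F$, attached to the $F$-stable maximal tori $T$ and depending only on the $G^F$-class of $T$. We need only their values at semisimple elements \cite[Theorems 4.2 and 7.1]{DL}, \cite[Proposition 7.5.3]{Carter}: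
\begin{equation}\label{eq:DL}
R_T(1)(s)=\frac{\varepsilon_T\varepsilon_{G_s}}{|T^F|\,|G_s^F|_p}\,\#\{g\in G^F: g^{-1}sg\in T\}.
\end{equation}
Let $W$ be the Weyl group of $G$. Lemma~\ref{lem:solomon} turns $\bigwedge^i$ of a character lattice, averaged over tori, into $\bigwedge^i$ of the motive. This suggests the definition
\[
R_i=\frac1{|W|}\sum_{w\in W}\operatorname{Tr}\bigl(\varphi_{T_w}\mid\textstyle\bigwedge^iX^*(T_w)_{\mathbb{Q}}\bigr)\,R_{T_w}(1)\qquad(0\le i\le r).
\]

\begin{lemma}\label{lem:Ri}
The class function $|W|R_i$ is a virtual character of $G^F$, and $R_i(s)=\sigma_i(s)$ for every semisimple $s\in G^F$.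
\end{lemma}

\begin{proof}
The traces in the definition are integers, since $\varphi_{T_w}$ preserves the lattice $\bigwedge^iX^*(T_w)$; this gives the first claim. Put $\delta_T(a)=\det(1-a\varphi_T)$ and $H=G_s$. We must show that $\Sigma=\sum_i(-a)^iR_i(s)=|W|^{-1}\sum_w\delta_{T_w}(a)R_{T_w}(1)(s)$ equals $P_s(a)$. By Lemma~\ref{lem:avg} for $G$ and \eqref{eq:DL},
\[
\Sigma=\frac{\varepsilon_H}{|G^F|\,|H^F|_p}\sum_{g\in G^F}\ \sum_{T\ni g^{-1}sg}\varepsilon_T\delta_T(a)=\frac{\varepsilon_H}{|H^F|_p}\sum_{T\ni s}\varepsilon_T\delta_T(a),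
\]
because conjugation by $g$ shows that the inner sum does not depend on $g$. A maximal torus of $G$ containing $s$ lies in $H$; conversely a maximal torus of $H$ is maximal in $G$, hence equal to its own centralizer, which contains $s$. So the last sum runs over the $F$-stable maximal tori of $H$. Apply Lemma~\ref{lem:avg} for $H$ to $u(T)=\varepsilon_T\delta_T(a)/|T^F|$, which equals $\det(1-a\varphi_T)/\det(1-Q\varphi_T)$ by \eqref{eq:torus}. This gives
\[
\Sigma=\varepsilon_H|H^F|_{p'}\cdot\frac1{|W_H|}\sum_{y\in W_H\varphi_{T_1}}\frac{\det(1-ay)}{\det(1-Qy)}=P_H(Q)\cdot\frac{P_H(a)}{P_H(Q)}=P_s(a),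
\]
by Lemma~\ref{lem:order} and Lemma~\ref{lem:solomon} at $x=Q$, where no denominator vanishes.
\end{proof}

\begin{proposition}\label{prop:denom}
For all $m\ge1$, $c_{\mathbf{i}}(m)=\varepsilon_G\langle R_{i_1}\cdots R_{i_\nu},\mathrm{St}\rangle$, the inner product of class functions on $G^{F^m}$. In particular $|W|^\nu c_{\mathbf{i}}(m)\in\mathbb{Z}$.
\end{proposition}

\begin{proof}
By Lang's theorem $|C_G(s)^F|=|G_s^F|\,|\pi_0(s)^F|$. Only semisimple classes contribute to the inner product, so by \eqref{eq:St} and Lemma~\ref{lem:Ri}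
\[
\varepsilon_G\langle R_{i_1}\cdots R_{i_\nu},\mathrm{St}\rangle=\sum_{[s]}\frac{\varepsilon_{G_s}|G_s^F|_p}{|G_s^F|\,|\pi_0(s)^F|}\,\sigma_{i_1}(s)\cdots\sigma_{i_\nu}(s),
\]
and $\varepsilon_{G_s}|G_s^F|_p/|G_s^F|=1/P_s(Q)$ by Lemma~\ref{lem:order}. A product of virtual characters is a virtual character, and the inner product of two virtual characters is an integer.
\end{proof}

\section{Semisimple classes sorted by root subsystems}\label{sec:param}

Proposition~\ref{prop:denom} concerns one $m$ at a time. To compare different $m$ we move all semisimple elements into one torus and describe everything by the action of one finite group on one lattice.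

Fix an $F$-stable maximal torus $T_0$ of $G$ (now $F$ is again the Frobenius over $\mathbb{F}_q$), with character group $\mathbb{X}$, root system $\Phi\subset\mathbb{X}$ and Weyl group $W$. Write $F^*=q\varphi$ on $\mathbb{X}$, so $(F^m)^*=q^m\varphi^m$. The automorphism $\varphi$ has finite order, preserves $\Phi$ and normalizes $W$, so $\Gamma=\langle W,\varphi\rangle\subset\mathrm{GL}(\mathbb{X})$ is a finite group with normal subgroup $W$. If $G$ is split we may take $T_0$ split, and then $\varphi=1$ and $\Gamma=W$. Identify $T_0$ with $\operatorname{Hom}(\mathbb{X},\overline{\mathbb{F}}_q^\times)$ and let $\Gamma$ act by $(y\cdot t)(\chi)=t(y^{-1}\chi)$. For $w\in W$ this is conjugation by $\dot w$, and $F^m(t)(\chi)=t(q^m\varphi^m\chi)$ says that $F^m(t)=\varphi^{-m}\cdot t^{q^m}$.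

For $t\in T_0$ put $\Phi_t=\{\beta\in\Phi:\beta(t)=1\}$. The group $C_G(t)^0$ is generated by $T_0$ and the root subgroups for the roots in $\Phi_t$; its root system is $\Phi_t$ and its Weyl group is the group $W(\Phi_t)$ generated by the corresponding reflections. We have
\begin{equation}\label{eq:Phit}
\Phi_{y\cdot t}=y\Phi_t\quad(y\in\Gamma),\qquad\Phi_{t^{q^m}}=\Phi_t,
\end{equation}
the second because raising to a power of $p$ is injective on $\overline{\mathbb{F}}_q^\times$. Let $\mathcal{R}=\{\Phi_t:t\in T_0\}$, a finite $\Gamma$-stable set of subsets of $\Phi$. For $\Psi\in\mathcal{R}$ let $T_\Psi=\{t\in T_0:\Phi_t=\Psi\}$, let $\Gamma_\Psi$ be the stabilizer of $\Psi$ in $\Gamma$, and put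
\[
n_\Psi(y,m)=\#\{t\in T_\Psi: t^{q^m}=y\cdot t\}\qquad(y\in\Gamma_\Psi).
\]
Let $V_{\Psi,d}=(I_\Psi/I_\Psi^2)_d$, where $I_\Psi$ is the ideal of elements without constant term in $\operatorname{Sym}(\mathbb{X}_{\mathbb{Q}})^{W(\Psi)}$. Since $\Gamma_\Psi$ normalizes $W(\Psi)$, this is a rational representation of $\Gamma_\Psi$. For $y\in\Gamma_\Psi$ define polynomials with rational coefficients, and a rational function $h_\Psi(y,x)\in\mathbb{Q}(x)$ depending on the fixed index $\mathbf{i}$, by
\begin{gather*}
P_\Psi(y;x,a)=\prod_d\det(1-ax^{d-1}y\mid V_{\Psi,d})=\sum_{i=0}^r(-a)^i\sigma_{\Psi,i}(y,x),\\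
h_\Psi(y,x)=\frac{\sigma_{\Psi,i_1}(y,x)\cdots\sigma_{\Psi,i_\nu}(y,x)}{P_\Psi(y;x,x)} .
\end{gather*}
These are the quantities $P_s(a)$, $\sigma_i(s)$ and the summand of $c_{\mathbf{i}}(m)$ with $q^m$ replaced by a variable.

\begin{lemma}\label{lem:param}
Let $m\ge1$ and $Q=q^m$. To each pair $(y,t)$ with $y\in W\varphi^m$, $t\in T_0$ and $t^Q=y\cdot t$ one can attach a semisimple element $s(y,t)\in G^{F^m}$ such that:
\begin{enumerate}
\item $y\in\Gamma_{\Phi_t}$ and $P_{s(y,t)}(a)=P_{\Phi_t}(y;Q,a)$;
\item for every class function $u$ on the semisimple elements of $G^{F^m}$,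
\[
\sum_{[s]}\frac{u(s)}{|\pi_0(s)^{F^m}|}=\frac1{|W|}\sum_{(y,t)}u(s(y,t)).
\]
\end{enumerate}
Consequently
\begin{equation}\label{eq:cformula}
c_{\mathbf{i}}(m)=\frac1{|W|}\sum_{y\in W\varphi^m}\ \sum_{\Psi\in\mathcal{R},\ y\Psi=\Psi}n_\Psi(y,m)\,h_\Psi(y,q^m).
\end{equation}
\end{lemma}

\begin{proof}
Each $y\in W\varphi^m=\varphi^mW$ is $\varphi^mw$ for a unique $w\in W$. Choose $g_w\in G$ with $g_w^{-1}F^m(g_w)=\dot w^{-1}$ and put $s(y,t)=g_wtg_w^{-1}$. Conjugation by $g_w$ transports $F^m$ to $F'=\operatorname{Ad}(\dot w^{-1})\circ F^m$. An element $t\in T_0$ is fixed by $F'$ if and only if $F^m(t)=w\cdot t$, that is, $\varphi^{-m}\cdot t^Q=w\cdot t$, that is, $t^Q=y\cdot t$. So $t\mapsto s(y,t)$ is a bijection from these $t$ onto $T^{F^m}$, where $T=g_wT_0g_w^{-1}$ has type $w^{-1}$.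

(1) By \eqref{eq:Phit}, $t^Q=y\cdot t$ implies $\Phi_t=y\Phi_t$. Conjugation by $g_w$ identifies $(G_s,F^m)$ with $(C_G(t)^0,F')$, and $F'$ acts on $\mathbb{X}$ by $\chi\mapsto(w\chi)\circ F^m=Q\varphi^mw\chi=Qy\chi$. So the motive of $G_s$, computed with the torus $T_0$, is $\bigoplus_dV_{\Phi_t,d}$ with Frobenius acting as $Q^{d-1}y^{\pm1}$, and the exponent is immaterial by Section~\ref{sec:tori}.

(2) Apply Lemma~\ref{lem:avg} for $G$ to the function $T\mapsto\sum_{s\in T^{F^m}}u(s)$ and exchange the order of summation: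
\[
\frac1{|W|}\sum_{(y,t)}u(s(y,t))=\frac1{|G^{F^m}|}\sum_T|T^{F^m}|\sum_{s\in T^{F^m}}u(s)=\frac1{|G^{F^m}|}\sum_su(s)\sum_{T\ni s}|T^{F^m}|.
\]
The tori containing $s$ are the maximal tori of $G_s$, so the inner sum is $|G_s^{F^m}|$ by the last assertion of Lemma~\ref{lem:avg}. The class of $s$ has $|G^{F^m}|/|C_G(s)^{F^m}|$ elements and $|C_G(s)^{F^m}|=|G_s^{F^m}|\,|\pi_0(s)^{F^m}|$, which gives (2).

Finally take $u(s)=\sigma_{i_1}(s)\cdots\sigma_{i_\nu}(s)/P_s(Q)$. By (1), $u(s(y,t))=h_{\Phi_t}(y,Q)$; group the $t$ according to $\Psi=\Phi_t$.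
\end{proof}

Part (2) is the second place where the weights appear on their own accord. For $\mathrm{SL}_2$ we have $\mathbb{X}=\mathbb{Z}$, $\Phi=\{\pm2\}$, $\Gamma=\{\pm1\}$, $\mathcal{R}=\{\emptyset,\Phi\}$, $n_\Phi(y,m)=z$ and $n_\emptyset(y,m)=Q-y-z$, and \eqref{eq:cformula} is \eqref{eq:SL2C}. There the coefficients of $Q^j$ in $n_\Psi(y,m)$ are virtual characters in $y$, and this is what made the averages over $W$ integral. We now prove the same in general. Two new phenomena occur: the count depends on $m$ also through roots of unity, because $b\mapsto b^q$ may act nontrivially on finite groups such as the center; and the inclusion--exclusion over larger subsystems involves subsystems that are permuted by $\Gamma_\Psi$. The second is handled by induction of characters.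

\begin{lemma}\label{lem:induce}
Let a finite group $\Delta$ act on a finite set $\Omega$. For each $\omega\in\Omega$ let $\chi_\omega$ be a virtual character of the stabilizer $\Delta_\omega$, and assume $\chi_{u\omega}(uyu^{-1})=\chi_\omega(y)$ for $u\in\Delta$, $y\in\Delta_\omega$. Then $y\mapsto\sum_{\omega:\,y\omega=\omega}\chi_\omega(y)$ is a virtual character of $\Delta$.
\end{lemma}

\begin{proof}
The induced character $\operatorname{Ind}_{\Delta_\omega}^\Delta\chi_\omega$ has at $y$ the value $\sum\chi_\omega(u^{-1}yu)$, summed over the cosets $u\Delta_\omega$ fixed by $y$. These cosets correspond to the points $u\omega$ of the orbit fixed by $y$, and $\chi_\omega(u^{-1}yu)=\chi_{u\omega}(y)$. So the function is the sum of these induced characters over orbit representatives.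
\end{proof}

Let $\operatorname{rk}\Psi$ be the dimension of the span $\mathbb{Q}\Psi$.

\begin{proposition}\label{prop:count}
There are an integer $e\ge1$ with $\varphi^e=1$ and virtual characters $\chi_{\Psi,\zeta,j}$ of $\Gamma_\Psi$, for $\Psi\in\mathcal{R}$, $\zeta^e=1$ and $0\le j\le r-\operatorname{rk}\Psi$, such that
\begin{equation}\label{eq:nPsi}
n_\Psi(y,m)=\sum_{\zeta,j}\chi_{\Psi,\zeta,j}(y)\,(\zeta q^j)^m\qquad(m\ge1,\ y\in\Gamma_\Psi),
\end{equation}
and $\chi_{u\Psi,\zeta,j}(uyu^{-1})=\chi_{\Psi,\zeta,j}(y)$ for $u\in\Gamma$.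
\end{proposition}

\begin{proof}
\emph{Equivariance.} The numbers $\zeta q^j$ are nonzero and distinct for distinct $(\zeta,j)$, so in an expansion \eqref{eq:nPsi} the coefficients are determined by the function $m\mapsto n_\Psi(y,m)$. The bijection $t\mapsto u\cdot t$ from $T_\Psi$ to $T_{u\Psi}$ commutes with taking powers, so $n_{u\Psi}(uyu^{-1},m)=n_\Psi(y,m)$. Hence the equivariance holds as soon as the expansions exist for $\Psi$ and $u\Psi$.

\emph{A group in place of $T_\Psi$.} The set $T_\Psi$ is not a group, so we first count in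
\[
T^\Psi=\bigcap_{\beta\in\Psi}\ker\beta=\operatorname{Hom}(E,\overline{\mathbb{F}}_q^\times),\qquad E=\mathbb{X}/\mathbb{Z}\Psi .
\]
Let $n^\Psi(y,m)=\#\{t\in T^\Psi:t^Q=y\cdot t\}$ with $Q=q^m$; this is the number of fixed points of $\tau\colon t\mapsto(y^{-1}\cdot t)^Q=t\circ(Qy)$. Let $E_{\mathrm{tor}}$ be the torsion subgroup of $E$ and $L=E/E_{\mathrm{tor}}$, a lattice of rank $r-\operatorname{rk}\Psi$, and put $A=\operatorname{Hom}(L,\overline{\mathbb{F}}_q^\times)$, $B=\operatorname{Hom}(E_{\mathrm{tor}},\overline{\mathbb{F}}_q^\times)$. By divisibility, $1\to A\to T^\Psi\to B\to1$ is exact, compatibly with $\Gamma_\Psi$ and $\tau$. By Lemma~\ref{lem:lattice} the map $a\mapsto\tau(a)a^{-1}$ is surjective on $A$, so the snake lemma gives an exact sequence $1\to A^\tau\to(T^\Psi)^\tau\to B^\tau\to1$, and $n^\Psi(y,m)=|A^\tau|\,|B^\tau|$. Again by Lemma~\ref{lem:lattice},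
\[
|A^\tau|=\det(Q-y^{-1}\mid L)=\sum_i(-1)^i\operatorname{Tr}\bigl(y^{-1}\mid\textstyle\bigwedge^iL_{\mathbb{Q}}\bigr)\,q^{m(r-\operatorname{rk}\Psi-i)},
\]
and $y\mapsto\operatorname{Tr}(y^{-1}\mid\bigwedge^iL_{\mathbb{Q}})$ is the character of the dual representation. The group $B$ is finite of order prime to $p$, so $[q]\colon b\mapsto b^q$ is a permutation of $B$, commuting with $\Gamma_\Psi$. Let $e$ be a common multiple of the order of $\varphi$ and of the orders of $[q]$ on the groups $B$ for the finitely many $\Psi\in\mathcal{R}$. The number of fixed points of a permutation is its trace on $\mathbb{C}[B]$. Decomposing $\mathbb{C}[B]=\bigoplus_{\zeta^e=1}\mathbb{C}[B]_\zeta$ into eigenspaces of $[q]$, which are $\Gamma_\Psi$-stable, we get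
\[
|B^\tau|=\operatorname{Tr}(y^{-1}[q]^m\mid\mathbb{C}[B])=\sum_{\zeta^e=1}\operatorname{Tr}(y^{-1}\mid\mathbb{C}[B]_\zeta)\,\zeta^m .
\]
Multiplying, $n^\Psi(y,m)$ has the form \eqref{eq:nPsi} with $j\le r-\operatorname{rk}\Psi$.

\emph{Descending induction on $|\Psi|$.} We have $t\in T^\Psi$ if and only if $\Phi_t\supseteq\Psi$, so $T^\Psi$ is the disjoint union of the $T_{\Psi'}$ with $\Psi'\in\mathcal{R}$, $\Psi'\supseteq\Psi$. By \eqref{eq:Phit}, $t^Q=y\cdot t$ forces $y\Phi_t=\Phi_t$. Hence
\[
n_\Psi(y,m)=n^\Psi(y,m)-\sum_{\Psi'\supsetneq\Psi,\ y\Psi'=\Psi'}n_{\Psi'}(y,m).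
\]
Assume \eqref{eq:nPsi}, and hence the equivariance, for all members of $\mathcal{R}$ with more than $|\Psi|$ elements. The coefficient of $(\zeta q^j)^m$ in the sum is $\sum_{\Psi'\supsetneq\Psi,\ y\Psi'=\Psi'}\chi_{\Psi',\zeta,j}(y)$. Lemma~\ref{lem:induce}, for $\Gamma_\Psi$ acting on $\{\Psi'\in\mathcal{R}:\Psi'\supsetneq\Psi\}$ and the restrictions of $\chi_{\Psi',\zeta,j}$ to $\Gamma_\Psi\cap\Gamma_{\Psi'}$, shows that it is a virtual character of $\Gamma_\Psi$. Only exponents $j\le r-\operatorname{rk}\Psi'\le r-\operatorname{rk}\Psi$ occur.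
\end{proof}

\section{Polynomiality and integrality}\label{sec:proof}

\begin{lemma}\label{lem:poly}
Let $C\in\mathbb{Q}(x)$, let $c\ge1$ be an integer, and let $x_1<x_2<\cdots$ be integers at which $C$ is defined and $c\,C(x_\mu)\in\mathbb{Z}$. Then $C$ is a polynomial.
\end{lemma}

\begin{proof}
Write $C=C_0+C_1/C_2$ with $C_0,C_1,C_2\in\mathbb{Q}[x]$ and $\deg C_1<\deg C_2$, and let $c'$ be a common denominator of the coefficients of $C_0$. For large $\mu$ we have $C_2(x_\mu)\neq0$, and $cc'\,C_1(x_\mu)/C_2(x_\mu)$ is an integer that tends to $0$. So $C_1$ has infinitely many zeros, and $C_1=0$.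
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $\rho\in\mathbb{Z}/e$ the coset $W\varphi^\rho$ and the numbers $\zeta^\rho$ with $\zeta^e=1$ are well defined. Put
\[
n_\Psi^{(\rho)}(y,x)=\sum_{\zeta,j}\chi_{\Psi,\zeta,j}(y)\zeta^\rho x^j,\qquad
C_\rho(x)=\frac1{|W|}\sum_{y\in W\varphi^\rho}\ \sum_{\Psi\in\mathcal{R},\ y\Psi=\Psi}n_\Psi^{(\rho)}(y,x)\,h_\Psi(y,x).
\]
By \eqref{eq:cformula} and \eqref{eq:nPsi}, $c_{\mathbf{i}}(m)=C_\rho(q^m)$ whenever $m\equiv\rho\bmod e$.

\emph{Step 1: $C_\rho$ is a polynomial.} The polynomial $n^{(\rho)}_\Psi(y,x)\in\mathbb{C}[x]$ takes the integer values $n_\Psi(y,m)$ at the infinitely many integers $x=q^m$, $m\equiv\rho$, so it lies in $\mathbb{Q}[x]$ by Lagrange interpolation. Hence $C_\rho\in\mathbb{Q}(x)$, and Lemma~\ref{lem:poly} applies with $c=|W|^\nu$ by Proposition~\ref{prop:denom}.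

\emph{Step 2: the expansion at $x=0$.} Let $V_\Psi=\bigoplus_dV_{\Psi,d}$. Giving $V_{\Psi,d}$ the degree $d\ge1$, the graded pieces of $\operatorname{Sym}V_\Psi$ are finite-dimensional and
\[
P_\Psi(y;x,x)^{-1}=\prod_d\det(1-x^dy\mid V_{\Psi,d})^{-1}=\sum_{l\ge0}x^l\operatorname{Tr}\bigl(y\mid(\operatorname{Sym}V_\Psi)_l\bigr).
\]
Giving $V_{\Psi,d}$ the degree $d-1$ instead, $\sigma_{\Psi,i}(y,x)=\sum_lx^l\operatorname{Tr}(y\mid(\bigwedge^iV_\Psi)_l)$. Products and sums of characters are characters, so $h_\Psi(y,x)=\sum_{l\ge0}\theta_{\Psi,l}(y)x^l$ with characters $\theta_{\Psi,l}$ (possibly $0$) of $\Gamma_\Psi$. An element $u\in\Gamma$ maps $V_{\Psi,d}$ isomorphically onto $V_{u\Psi,d}$ and intertwines $y$ with $uyu^{-1}$, so $\theta_{u\Psi,l}(uyu^{-1})=\theta_{\Psi,l}(y)$. For $\zeta^e=1$ and $k\ge0$ put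
\[
\kappa_{\zeta,k}(y)=\sum_{\Psi:\,y\Psi=\Psi}\ \sum_{j+l=k}\chi_{\Psi,\zeta,j}(y)\,\theta_{\Psi,l}(y)\qquad(y\in\Gamma).
\]
By Lemma~\ref{lem:induce} for $\Gamma$ acting on $\mathcal{R}$, this is a virtual character of $\Gamma$, and the coefficient of $x^k$ in $C_\rho$ is $\sum_\zeta\zeta^\rho\,|W|^{-1}\sum_{y\in W\varphi^\rho}\kappa_{\zeta,k}(y)$. For a representation $U$ of $\Gamma$, the argument for \eqref{eq:coset} gives $|W|^{-1}\sum_{y\in W\varphi^\rho}\operatorname{Tr}(y\mid U)=\operatorname{Tr}(\varphi^\rho\mid U^W)=\sum_{\omega^e=1}a_\omega\omega^\rho$, where $a_\omega$ is the multiplicity of $\omega$ as an eigenvalue of $\varphi$ on $U^W$. By linearity $|W|^{-1}\sum_{y\in W\varphi^\rho}\kappa_{\zeta,k}(y)=\sum_{\omega^e=1}a_{\zeta,k,\omega}\omega^\rho$ with integers $a_{\zeta,k,\omega}$ independent of $\rho$. Therefore, as power series,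
\begin{equation}\label{eq:series}
C_\rho(x)=\sum_{k\ge0}x^k\sum_{\eta^e=1}b_{\eta,k}\,\eta^\rho,\qquad b_{\eta,k}=\sum_{\zeta\omega=\eta}a_{\zeta,k,\omega}\in\mathbb{Z}.
\end{equation}
The independence of $\rho$ is the reason for working with characters of the whole group $\Gamma$: integrality for each residue class separately would allow the function $\frac12+\frac12(-1)^m$.

\emph{Step 3: conclusion.} Let $K\ge\deg C_\rho$ for all $\rho$, which is possible by Step 1. For $k>K$ we have $\sum_\eta b_{\eta,k}\eta^\rho=0$ for all $\rho\in\mathbb{Z}/e$, and the characters $\rho\mapsto\eta^\rho$ of $\mathbb{Z}/e$ are linearly independent, so $b_{\eta,k}=0$. Thus \eqref{eq:series} is an identity of polynomials and can be evaluated at $x=q^m$, $\rho=m\bmod e$: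
\begin{equation}\label{eq:final}
c_{\mathbf{i}}(m)=\sum_{k=0}^K\ \sum_{\eta^e=1}b_{\eta,k}\,(\eta q^k)^m .
\end{equation}
This proves the proposition, and with it Theorems~\ref{thm:A} and~\ref{thm:B}.
\end{proof}

By \eqref{eq:final} the rational number $c_{\mathbf{i}}(m)$ is an algebraic integer, so the factor $|W|^\nu$ in Proposition~\ref{prop:denom} turns out to be unnecessary.

\section{Degree and leading term}\label{sec:sharp}

Let $G$, $X$, $S$ be as in Theorem~\ref{thm:C}. Take $T_0$ split, so $\varphi=1$ and $\Gamma=W$, and put $V=\mathbb{X}_{\mathbb{Q}}$, $Q=q^m$. By \eqref{eq:Lf} we have $\nu=n+1$. Since $G$ is semisimple, the roots span $V$ and $V^W=0$, so the degrees $d_1,\dots,d_r$ of $G$ are at least $2$; since $G$ is split, all $\lambda_i$ equal $1$. For $\Psi\in\mathcal{R}$ let $|\Psi^+|=|\Psi|/2$ be the number of positive roots, which is the number of reflections in $W(\Psi)$. For a finite reflection group the sum of $d-1$ over the degrees $d$ of the generating invariants is the number of reflections, so over the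 $r$ generators for $W(\Psi)$
\begin{equation}\label{eq:degrees}
\sum(d-1)=|\Psi^+|,\qquad\sum d=|\Psi^+|+r .
\end{equation}
Passing from $\Phi$ to a smaller $\Psi$ increases the number of classes by a factor of order at most $Q^{r-\operatorname{rk}\Psi}$ and lowers the bound on each term by a factor $Q^{n(N-|\Psi^+|)}$. The two exponents are compared by the inequality
\begin{equation}\label{eq:roots}
N-|\Psi^+|\ge r-\operatorname{rk}\Psi,
\end{equation}
which holds because the $N-|\Psi^+|$ pairs $\pm\beta$ of roots outside $\Psi$ span $V/\mathbb{Q}\Psi$.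

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Since $\deg S\ge\#S\ge2$, the condition $n=0$ means $g=0$ and $\deg S=\#S=2$. Write $F$ for $F^m$. Here $\boldsymbol{\alpha}=(1)$, so \eqref{eq:expand} and Proposition~\ref{prop:denom} give
\[
\mathcal{L}(G,m)=\varepsilon_G\Bigl\langle\sum_i(-1)^iR_i,\mathrm{St}\Bigr\rangle=\frac{\varepsilon_G}{|W|}\sum_{w\in W}\det(1-\varphi_{T_w})\,\langle R_{T_w}(1),\mathrm{St}\rangle .
\]
In the product of \eqref{eq:DL} and \eqref{eq:St} the factors $\varepsilon_{G_s}$ and $|G_s^F|_p$ cancel, so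
\[
\langle R_T(1),\mathrm{St}\rangle=\frac{\varepsilon_G\varepsilon_T}{|G^F|\,|T^F|}\sum_s\#\{g\in G^F:g^{-1}sg\in T\}=\varepsilon_G\varepsilon_T,
\]
as there are $|G^F|\,|T^F|$ pairs $(s,g)$. Taking types relative to $T_0$, the operator $\varphi_{T_w}$ corresponds to $w^{-1}$ on $V$. If $\det(1-w^{-1})\ne0$, then $w^{-1}$ has no eigenvalue $1$, the torus $T_w$ has $\mathbb{F}_Q$-rank $0$, and $\varepsilon_{T_w}=1$. Hence $\mathcal{L}(G,m)=|W|^{-1}\sum_w\det(1-w\mid V)$. Lemma~\ref{lem:solomon} at $x=0$, $a=1$ evaluates this as $\prod_i(1-0^{d_i-1})=1$, because all $d_i\ge2$.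
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Define the degree of a rational function as the degree of the numerator minus that of the denominator; the degree of a sum is at most the maximum of the degrees. By \eqref{eq:degrees}, $\deg_x\sigma_{\Psi,i}(y,x)\le|\Psi^+|$ and $\deg_xP_\Psi(y;x,x)=|\Psi^+|+r$, so $\deg h_\Psi\le(n+1)|\Psi^+|-(|\Psi^+|+r)=n|\Psi^+|-r$. By Proposition~\ref{prop:count}, $\deg n^{(\rho)}_\Psi\le r-\operatorname{rk}\Psi$. Hence $\deg C_\rho\le\max_\Psi(n|\Psi^+|-\operatorname{rk}\Psi)$. For $n\ge1$, \eqref{eq:roots} gives $n(N-|\Psi^+|)\ge r-\operatorname{rk}\Psi$, that is, $n|\Psi^+|-\operatorname{rk}\Psi\le nN-r$. So \eqref{eq:final} holds with $K=nN-r$ for every $\mathbf{i}$; insert it into \eqref{eq:expand}.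
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
Lemma~\ref{lem:param} applied to $u(\gamma)=L_{S_m}(M_{G_\gamma})$ gives
\[
\mathcal{L}(G,m)=\frac1{|W|}\sum_{w\in W}\ \sum_{\Psi:\,w\Psi=\Psi}n_\Psi(w,m)\,\frac{P_\Psi(w;Q,1)\prod_{\alpha\in J}P_\Psi(w;Q,\alpha^m)}{P_\Psi(w;Q,Q)} .
\]

\emph{The terms with $\Psi=\Phi$.} Here $T_\Phi=Z(G)$, and $W$ acts trivially on $\mathbb{X}/\mathbb{Z}\Phi$, hence on $Z(G)$, and on the spaces $V_{\Phi,d}$. So $n_\Phi(w,m)=\#\{t\in Z(G):t^Q=t\}=|Z(G)(\mathbb{F}_Q)|$, and these terms add up to $|Z(G)(\mathbb{F}_Q)|$ times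
\[
\prod_i\frac{1-Q^{d_i-1}}{1-Q^{d_i}}\cdot\prod_{\alpha\in J}\prod_i(1-\alpha^mQ^{d_i-1})\ \sim\ Q^{-r}\cdot(-1)^{nr}\Bigl(\prod_{\alpha\in J}\alpha\Bigr)^{mr}Q^{nN}.
\]
The asymptotic relation holds because $|\alpha|\ge1$ and $d_i\ge2$, so that in each factor the constant $1$ is negligible, and because $\sum(d_i-1)=N$. By Poincar\'e duality $\prod_{\alpha\in J_X}\alpha=q^g$, and the product of all $d$-th roots of unity is $(-1)^{d-1}$, so $\prod_{\alpha\in J}\alpha=q^g(-1)^{\deg S-\#S}$. Moreover $(-1)^{nr}=(-1)^{r\deg S}$ and $nN-r+gr=(2g-2+\deg S)N+(g-1)r$. So the terms with $\Psi=\Phi$ are asymptotic to the right side of (3), which has absolute value at least $Q^{nN-r+gr}$.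

\emph{The terms with $\Psi\neq\Phi$.} Let $\lambda$ be an eigenvalue of $w$ on $V_{\Psi,d}$, a root of unity. For $|\alpha|\ge1$ we have $|1-\alpha^m\lambda Q^{d-1}|\le2|\alpha|^mQ^{d-1}$, and $|1-\lambda Q^d|\ge\frac12Q^d$. Since $\prod_{\alpha\in J}|\alpha|=q^g$, \eqref{eq:degrees} shows that the fraction above is $O(Q^{gr+(n+1)|\Psi^+|-|\Psi^+|-r})$. By \eqref{eq:nPsi}, $n_\Psi(w,m)=O(Q^{r-\operatorname{rk}\Psi})$. So these terms are $O(Q^{n|\Psi^+|-\operatorname{rk}\Psi+gr})$. As $N-|\Psi^+|\ge1$ and $n\ge2$, \eqref{eq:roots} gives $n(N-|\Psi^+|)>N-|\Psi^+|\ge r-\operatorname{rk}\Psi$, so the exponent is strictly smaller than $nN-r+gr$. This proves the asymptotic formula.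

\emph{Sharpness.} If all terms in (2) had $k<nN-r$, then $\prod_{\alpha\in J}|\alpha|^{i_\alpha}\le q^{gr}$ would give $\mathcal{L}(G,m)=O(Q^{nN-r-1+gr})$, contradicting the asymptotic formula.
\end{proof}

\begin{remark}
The hypothesis $n\ge2$ in (3) cannot be weakened to $n\ge1$. For $G=\mathrm{SL}_2$, $X=\mathbb{P}^1$ and $S$ three rational points we have $J=\{1\}$, and \eqref{eq:LSL2} gives $\mathcal{L}(\mathrm{SL}_2,m)=2-z$, while the right side of (3) is $-z$. Here \eqref{eq:roots} is an equality for $\Psi=\emptyset$, and the regular classes contribute to the same order as the center.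
\end{remark}

\begin{remark}
The roots of unity $\eta$ cannot be omitted, even for split $G$. Let $G=\mathrm{SL}_3$, $q=5$, $X=\mathbb{P}^1$ and $S$ four rational points, so $J=\{1,1\}$, $r=2$, $N=3$. Then $|Z(G)(\mathbb{F}_{q^m})|=\gcd(3,5^m-1)=2+(-1)^m$, and (3) gives $\mathcal{L}(G,m)\sim(2+(-1)^m)\,5^{4m}$, which is not the behavior of a polynomial in $5^m$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Carter}
Carter, \emph{Finite Groups of Lie Type}.

\bibitem{DL}
Deligne and Lusztig, Ann. of Math. \textbf{103} (1976).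

\bibitem{Fukayama}
Takuro Fukayama, \emph{The number of cuspidal representations over a function field and its behavior under base changes}, arXiv:2504.20564 (2025).

\bibitem{Solomon}
Solomon, \emph{Invariants of finite reflection groups}, Nagoya Math. J. \textbf{22} (1963).

\end{thebibliography}
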